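# Vexillary rank conditions and minimal submanifolds of matrix space

## 1. Minimal submanifolds of the space of matrices

Write $\mathfrak M_{m,n}(\mathbb R)$ for the space of real $m\times n$ matrices with the inner product $\langle A,B\rangle=\operatorname{tr}(A^TB)$. This is Euclidean space $\mathbb R^{mn}$, with the entries as coordinates. We use rank-one matrices $uv^T$ constantly, through two identities:
$$\langle Z,uv^T\rangle=u^TZv,\qquad \langle uv^T,xy^T\rangle=(u^Tx)(v^Ty). \tag{1}$$
For subspaces $V\subset\mathbb R^m$ and $W\subset\mathbb R^n$ put $V\otimes W=\operatorname{span}\{uv^T:u\in V,\ v\in W\}$. By (1), if the $x$'s and $y$'s run through orthonormal bases of $V$ and $W$, then the $xy^T$ form an orthonormal basis of $V\otimes W$. Also $V\otimes W\perp V'\otimes W'$ as soon as $V\perp V'$. We write $e_a$ for standard basis vectors, in $\mathbb R^m$ or $\mathbb R^n$, and $E_{ab}=e_ae_b^T$.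

**Definition (second fundamental form, minimal).** Let $Y\subset\mathbb R^d$ be an embedded submanifold, $A\in Y$, $Z\in T_AY$. Choose a smooth curve $\gamma$ in $Y$ with $\gamma(0)=A$, $\gamma'(0)=Z$. The normal component of $\gamma''(0)$ depends only on $Z$; it is $\mathrm{II}(Z,Z)$, a quadratic form in $Z$ with values in the normal space. The (unnormalized) mean curvature vector is $H=\sum_i\mathrm{II}(Z_i,Z_i)$ over an orthonormal basis $(Z_i)$ of $T_AY$. The submanifold is *minimal* if $H=0$ at every point.

Three consequences are immediate. An open subset of a minimal submanifold is minimal. An open subset of a linear subspace is minimal. If $Y$ lies in a linear subspace $S$, then $\gamma''(0)\in S$ for every curve in $Y$, so $H$ is the same computed in $S$ or in $\mathbb R^d$.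

For a hypersurface $\{\varphi=0\}$ with $\nabla\varphi\ne0$ on it, differentiate $\varphi(\gamma(t))=0$ twice. This gives $\operatorname{Hess}\varphi(Z,Z)+\langle\nabla\varphi,\gamma''(0)\rangle=0$. Taking the trace over the tangent space, with $\nu=\nabla\varphi/|\nabla\varphi|$,
$$\langle H,\nabla\varphi\rangle=-\big(\Delta\varphi-\operatorname{Hess}\varphi(\nu,\nu)\big). \tag{2}$$

**Example 1.** The $2\times2$ matrices of rank exactly $1$ form the hypersurface $\varphi=ad-bc=0$ in $\mathfrak M_{2,2}(\mathbb R)\setminus\{0\}$. Here $\Delta\varphi=0$ and $\operatorname{Hess}\varphi(Z,Z)=2\det Z$. The gradient is the matrix $\begin{pmatrix}d&-c\\-b&a\end{pmatrix}$, whose determinant is $ad-bc=0$ on the hypersurface. So both terms in (2) vanish, and the hypersurface is minimal.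

## 2. Partial permutations and rank conditions on corners

For $A\in\mathfrak M_{m,n}(\mathbb R)$ let $A_{[p,q]}$ be the upper-left $p\times q$ submatrix, and write $[p]=\{1,\dots,p\}$.

**Definition (partial permutation, matrix Schubert variety).** A *partial permutation* is an $m\times n$ matrix $\omega$ with entries in $\{0,1\}$ having at most one $1$ in each row and in each column. The *real matrix Schubert variety* of $\omega$ is
$$\overline X_\omega=\{A\in\mathfrak M_{m,n}(\mathbb R):\operatorname{rk}A_{[p,q]}\le\operatorname{rk}\omega_{[p,q]}\ \text{ for all }1\le p\le m,\ 1\le q\le n\},$$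
and its open dense regular part is
$$X_\omega=\{A\in\mathfrak M_{m,n}(\mathbb R):\operatorname{rk}A_{[p,q]}=\operatorname{rk}\omega_{[p,q]}\ \text{ for all }1\le p\le m,\ 1\le q\le n\}.$$

The set $X_\omega$ is a smooth submanifold of $\mathfrak M_{m,n}(\mathbb R)$. Put $r(p,q)=\operatorname{rk}\omega_{[p,q]}$, the number of $1$'s of $\omega$ in the corner $[p]\times[q]$.

**Example 2.** Let $m=n=3$ and $\omega=E_{11}+E_{33}$. Then $r(3,3)=2$ and $r(p,q)=1$ otherwise. So $A\in X_\omega$ means: $a_{11}\ne0$, the first two rows are dependent, the first two columns are dependent, and $\operatorname{rk}A=2$.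

**Example 3.** Let $m=n=3$ and $\omega=E_{12}+E_{21}$. Then $r(1,1)=0$; $r(1,2)=r(1,3)=r(2,1)=r(3,1)=1$; and the remaining four values are $2$. So $A\in X_\omega$ means: $a_{11}=0$, $\det A=0$, $a_{12}\neq0$ and $a_{21}\ne0$. Indeed the last two conditions make $\operatorname{rk}A_{[2,2]}=2$, and all other upper bounds hold automatically.

## 3. Completion to a permutation, the pattern 2143, and the statement

**Definition (vexillary, following Fulton).** Let $k=\operatorname{rk}\omega$ and $N=m+n-k$. Extend $\omega$ to an $N\times N$ permutation matrix $\tilde\omega$ by adding $n-k$ rows below and $m-k$ columns to the right. In the new rows put $1$'s, in increasing (NW-to-SE) order, in the $n-k$ columns among the first $n$ that contain no $1$ of $\omega$. In the new columns put $1$'s, in increasing order, in the $m-k$ rows among the first $m$ that contain no $1$ of $\omega$. All other new entries are $0$. Let $w\in S_N$ be given by $\tilde\omega_{i,w(i)}=1$. Then $\omega$ is *vexillary* if $w$ avoids the pattern $2143$: there are no $a<b<c<d$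 with $w(b)<w(a)<w(d)<w(c)$.

**Example 4.** For $\omega=E_{11}+E_{33}$ we have $k=2$, $N=4$. Row $2$ and column $2$ are empty, so $w(2)=4$ and $w(4)=2$. Thus $w=1432$, which is not $2143$, so $\omega$ is vexillary. For $\omega=E_{12}+E_{21}$, row $3$ and column $3$ are empty, so $w(3)=4$, $w(4)=3$ and $w=2143$. This $\omega$ is not vexillary.

The question comes from Jaehoon Lee, Sangwoo Park and Eungbeom Yeon, "On stationary real matrix Schubert varieties", arXiv:2512.03480 (2025). Two facts are taken as known.

(i) If $\omega$ is not vexillary, then $X_\omega$ is not minimal.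

(ii) For $0<r<\min\{m,n\}$, the variety $\{A:\operatorname{rk}A\le r\}$ equals $\overline X_\omega$ for the vexillary $\omega$ with $I_r$ in the top-left corner and zeros elsewhere. The set $C(m,n,r)$ of matrices of rank exactly $r$ is a minimal submanifold, and for this $\omega$ the manifold $X_\omega$ is open in $C(m,n,r)$, hence minimal.

The conjecture to be settled is the converse of (i): *is $X_\omega$ minimal for every vexillary $\omega$?* The answer is yes, and we prove it in two halves, one of differential geometry and one of combinatorics. The interface between them is the following notion.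

**Definition (chain of boxes).** A *chain of boxes* is a family $(p_i,q_i)\in[m]\times[n]$, $i=1,\dots,s$ ($s\ge0$), with
$$p_1\le p_2\le\dots\le p_s,\qquad q_1\ge q_2\ge\dots\ge q_s. \tag{3}$$
Given integers $r_i\ge0$, put
$$Y=\{A\in\mathfrak M_{m,n}(\mathbb R):\operatorname{rk}A_{[p_i,q_i]}=r_i,\ i=1,\dots,s\}.$$

For instance $(2,3),(3,2)$ is a chain. The boxes $(1,1),(3,3)$ are not a chain in either order, since one lies strictly inside the other in both directions.

**Theorem A.** For every chain of boxes and all $r_i$, the set $Y$, if nonempty, is an embedded smooth submanifold and is minimal.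

**Theorem B.** If $\omega$ is vexillary, then $X_\omega$ is an open subset of such a $Y$. Hence $X_\omega$ is minimal.

Fact (i) and Theorem B together say that $X_\omega$ is minimal if and only if $\omega$ is vexillary. Fact (ii) will not be used; it comes out again as a special case.

## 4. One row, and the pair $a_{11}=0$, $\det A=0$

Take $m=1$. If $\omega=0$ then $X_\omega=\{0\}$. If $\omega=E_{1j}$, then $X_\omega$ is given by $a_{11}=\dots=a_{1,j-1}=0$, $a_{1j}\neq0$. This is open in a linear subspace, so it is minimal. When $\omega=E_{1j}$, $w(1)=j$ and the other values of $w$ increase, so $w$ has at most one descent, at the first position. A $2143$ pattern would need a decrease among positions after the first, so $\omega$ is vexillary. When $\omega=0$ we have $N=n+1$, $w(1)=n+1$ and again the other values increase.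

Now test fact (i) on the smallest pattern, $\omega=E_{12}+E_{21}$. By Example 3, $X_\omega$ is an open part of $\{a_{11}=0,\ \det A=0\}$. Work in the $8$-dimensional subspace $S=\{a_{11}=0\}$ with $\varphi=\det|_S$, at the point
$$A=\begin{pmatrix}0&1&1\\1&0&1\\0&1&1\end{pmatrix}\in X_\omega .$$
The cofactor matrix of $A$ is $\begin{pmatrix}-1&-1&1\\0&0&0\\1&1&-1\end{pmatrix}$. Setting its $(1,1)$ entry to $0$ gives the gradient of $\varphi$ in $S$:
$$C'=\begin{pmatrix}0&-1&1\\0&0&0\\1&1&-1\end{pmatrix},\qquad |C'|^2=5 .$$
In particular $X_\omega$ is a hypersurface in $S$ near $A$. We have $\Delta\varphi=0$, because $\det$ has degree at most one in each entry. Expanding along the first row,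
$$\det(A+tC')=\det\begin{pmatrix}0&1-t&1+t\\1&0&1\\t&1+t&1-t\end{pmatrix}=-(1-t)(1-2t)+(1+t)^2=5t-t^2 .$$
So $\operatorname{Hess}\varphi(C',C')=-2$, and by (2) $\langle H,C'\rangle=\tfrac{-2}{5}\neq0$. This $X_\omega$ is not minimal.

The example kills the first approach one would try. Each single condition $\operatorname{rk}A_{[p,q]}=r$ defines $C(p,q,r)$ times a Euclidean space, which is minimal, and $X_\omega$ is an intersection of such sets. But an intersection of minimal submanifolds need not be minimal: here both $\{a_{11}=0\}$ and $\{\operatorname{rk}A=2\}$ are minimal, and their intersection is not. To see what positions of the boxes are harmless, we first compute the second fundamental form attached to one box.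

## 5. The second fundamental form in the directions of one box

Three textbook facts will be used.

The *kernel of a smooth constant-rank family varies smoothly*. Let $G(t)$ have constant rank $r$. Choose $r$ rows that are independent at $t_0$, and let $R(t)$ be the matrix of these rows. For $t$ near $t_0$ they are still independent, so they span the row space, and $\Pi(t)=I-R^T(RR^T)^{-1}R$ is the orthogonal projection onto $\ker G(t)$; it is smooth in $t$. In particular a given $v\in\ker G(t_0)$ extends to the smooth kernel vector $v(t)=\Pi(t)v$. Applying $I-\Pi(t)$ to a basis of $(\ker G(t_0))^\perp$ and then Gram–Schmidt gives a smooth orthonormal frame of $(\ker G(t))^\perp$ near $t_0$.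

The *Moore–Penrose inverse* $B^+$ of $B$ is zero on $(\operatorname{im}B)^\perp$, and on $\operatorname{im}B$ it inverts the isomorphism $B:(\ker B)^\perp\to\operatorname{im}B$. So
$$BB^+B=B,\qquad \operatorname{im}B^+=(\ker B)^\perp,\qquad \ker B^+=(\operatorname{im}B)^\perp=\ker B^T .$$
For example, if $x,y$ are unit vectors and $c\ne0$, then $(c\,xy^T)^+=c^{-1}yx^T$.

The *Schur complement rule*: if $d$ is invertible, $\operatorname{rk}\begin{pmatrix}a&b\\c&d\end{pmatrix}=\operatorname{rk}d+\operatorname{rk}(a-bd^{-1}c)$, by block elimination.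

For $p\le m$ we regard $\mathbb R^p\subset\mathbb R^m$ as the first $p$ coordinates, and similarly $\mathbb R^q\subset\mathbb R^n$. Given $A$ and a box $(p,q)$, put
$$L=\ker A_{[p,q]}^T\subset\mathbb R^p\subset\mathbb R^m,\qquad K=\ker A_{[p,q]}\subset\mathbb R^q\subset\mathbb R^n .$$
Let $B_0$ be the $m\times n$ matrix that agrees with $A$ on $[p]\times[q]$ and is $0$ elsewhere, and let $P=B_0^+$. Then $P$ is $A_{[p,q]}^+$ padded by zeros, so it is supported on rows $\le q$ and columns $\le p$. Moreover $\operatorname{im}P=(\ker B_0)^\perp\subset\mathbb R^q$, and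
$$\ker P=\ker B_0^T\supset L . \tag{4}$$
In the same way $y^TP=0$ for $y\in K$, since $K\subset\ker B_0=(\operatorname{im}P)^\perp$.

**Lemma 1.** Let $Y\subset\mathfrak M_{m,n}(\mathbb R)$ be an embedded submanifold on which $\operatorname{rk}A_{[p,q]}$ is constant. Let $A\in Y$, $Z\in T_AY$, $u\in L$, $v\in K$. Then $\langle Z,uv^T\rangle=0$, so $uv^T$ is normal to $Y$ at $A$, and
$$\langle\mathrm{II}(Z,Z),uv^T\rangle=2\,u^TZPZv. \tag{5}$$

*Proof.* The plan is to carry the kernel vector $v$ along a curve in $Y$ and differentiate twice. Let $\gamma$ be a smooth curve in $Y$ with $\gamma(0)=A$, $\gamma'(0)=Z$, and let $B(t)$ be $\gamma(t)$ with all entries outside $[p]\times[q]$ replaced by $0$. Since $\gamma(t)_{[p,q]}$ has constant rank, there is a smooth $v(t)\in\mathbb R^q$ with $v(0)=v$ and $B(t)v(t)=0$. At $t=0$,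
$$B'v+B_0v'=0,\qquad B''v+2B'v'+B_0v''=0. \tag{6}$$
Since $u^TB_0=0$, the first equation gives $u^TB'v=0$. As $u\in\mathbb R^p$ and $v\in\mathbb R^q$, this is $u^TZv=0$, the first claim. It holds for every $v\in K$.

The second equation in (6) gives $u^TB''v=-2u^TB'v'$, and we must eliminate $v'$. The first equation determines $v'$ up to $\ker B_0$, and $-PB'v$ is one solution, so look at the difference $k=v'+PB'v$. Using $B'v=-B_0v'$ and $B_0PB_0=B_0$,
$$B_0k=B_0v'-B_0PB_0v'=0 .$$
Also $k\in\mathbb R^q$, because $v'\in\mathbb R^q$ and $\operatorname{im}P\subset\mathbb R^q$. So $k\in K$, and by the first claim $u^TB'k=u^TZk=0$. Hence $u^TB'v'=-u^TB'PB'v$ and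
$$u^TB''v=2\,u^TB'PB'v .$$
Because $u\in\mathbb R^p$, $v\in\mathbb R^q$ and $P$ is supported on rows $\le q$ and columns $\le p$, we may replace $B'$ by $Z$ and $B''$ by $\gamma''(0)$: the equation becomes $u^T\gamma''(0)v=2u^TZPZv$. Finally $uv^T$ is normal, so $\langle\mathrm{II}(Z,Z),uv^T\rangle=\langle\gamma''(0),uv^T\rangle=u^T\gamma''(0)v$. $\square$

Fix $u\in L$, $v\in K$ and let $Q(Z)=u^TZPZv$, a quadratic form on *all* of $\mathfrak M_{m,n}(\mathbb R)$. Its full trace is zero:
$$\operatorname{tr}_{\mathfrak M_{m,n}}Q=\sum_{a,b}Q(e_ae_b^T)=\sum_{a,b}u_aP_{ba}v_b=v^TPu=0, \tag{7}$$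
because $Pu=0$ by (4). On rank-one matrices,
$$Q(xy^T)=(u^Tx)(y^TPx)(y^Tv). \tag{8}$$
If $N_A$ denotes the normal space of $Y$ at $A$, Lemma 1 and (7) give
$$\langle H,uv^T\rangle=2\operatorname{tr}_{T_AY}Q=2\big(\operatorname{tr}_{\mathfrak M_{m,n}}Q-\operatorname{tr}_{N_A}Q\big)=-2\operatorname{tr}_{N_A}Q. \tag{9}$$
So the component of the mean curvature along $uv^T$ is computed on the *normal* space, which is small and which we understand.

**One box.** For $Y=\{\operatorname{rk}A_{[p,q]}=r\}$, a submanifold of codimension $(p-r)(q-r)$, the space $L\otimes K$ is normal and has dimension $(p-r)(q-r)$, so $N_A=L\otimes K$. It has an orthonormal basis of matrices $xy^T$ with $x\in L$, $y\in K$, and (8) gives $Q(xy^T)=0$ since $Px=0$. By (9), $Y$ is minimal. This covers $C(m,n,r)$.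

## 6. What fails for two nested boxes

Return to the point $A$ of Section 4, with boxes $(1,1)$ and $(3,3)$. For the box $(1,1)$, of rank $0$, both kernels are $\langle e_1\rangle$. For the box $(3,3)$, of rank $2$, they are $L=\langle u\rangle$ and $K=\langle v\rangle$ with $u=(1,0,-1)^T$, $v=(1,1,-1)^T$. The normal space is $N_A=\operatorname{span}(E_{11},uv^T)$.

Take $Q(Z)=u^TZPZv$ with $P=A^+$. To find $P_{11}$, compute $Pe_1$. The projection of $e_1$ onto $\operatorname{im}A=u^\perp$ is $(\tfrac12,0,\tfrac12)^T$. The solution of $Ax=(\tfrac12,0,\tfrac12)^T$ orthogonal to $v$ satisfies $x_2+x_3=\tfrac12$, $x_1+x_3=0$, $x_1+x_2-x_3=0$, so $x=(-\tfrac16,\tfrac13,\tfrac16)^T$ and $P_{11}=-\tfrac16$.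

By (8), $Q(uv^T)=0$, but $Q(E_{11})=u_1P_{11}v_1=-\tfrac16\neq0$, since $e_1$ lies neither in $L$ nor in $K$. Moreover $\langle E_{11},uv^T\rangle=1$, so the two spanning matrices are not orthogonal. An orthonormal basis is $E_{11}$, $W/\sqrt5$ with $W=uv^T-E_{11}$ (indeed $|W|^2=6-2+1=5$). Since $Wv=3u-e_1$, $u^TW=2v^T-e_1^T$, $Pu=0$ and $v^TP=0$, we get $Q(W)=(2v^T-e_1^T)P(3u-e_1)=P_{11}=-\tfrac16$. Therefore
$$\operatorname{tr}_{N_A}Q=-\tfrac16-\tfrac1{30}=-\tfrac15,\qquad \langle H,uv^T\rangle=\tfrac25 .$$
This agrees with Section 4, because there $\langle H,C'\rangle=-\tfrac25$, $H\perp E_{11}$, and $C'$ differs from $-uv^T$ by a multiple of $E_{11}$.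

There are two separate failures. First, the kernels of the two boxes are not comparable, so $Q$ does not vanish on the other box's rank-one matrices. Second, the rank-one matrices from the two boxes are not orthogonal, so even vanishing of $Q$ on them would not suffice: the form $y(x-y)$ on $\mathbb R^2$ vanishes on the spanning vectors $(1,0)$ and $(1,1)$ but has trace $-1$. What we need is *an orthonormal basis of $N_A$ consisting of rank-one matrices on which $Q$ vanishes*. For chains of boxes the kernels form two flags running in opposite directions, and exactly such a basis exists.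

## 7. Opposite kernel flags and the smoothness of $Y$

Fix a chain of boxes as in (3). For any $A$ put $A_i=A_{[p_i,q_i]}$, $L_i=L_i(A)=\ker A_i^T\subset\mathbb R^{p_i}$ and $K_i=K_i(A)=\ker A_i\subset\mathbb R^{q_i}$.

**Lemma 2.** For every $A\in\mathfrak M_{m,n}(\mathbb R)$: $L_1\subset L_2\subset\dots\subset L_s$ and $K_1\supset K_2\supset\dots\supset K_s$.

*Proof.* Let $u\in L_i$. Then $u\in\mathbb R^{p_i}\subset\mathbb R^{p_{i+1}}$, so only the first $p_i$ rows matter: $u^TA_{[p_{i+1},q_{i+1}]}=u^TA_{[p_i,q_{i+1}]}$. As $q_{i+1}\le q_i$, this is part of $u^TA_{[p_i,q_i]}=0$. So $u\in L_{i+1}$. Let $v\in K_{i+1}\subset\mathbb R^{q_{i+1}}\subset\mathbb R^{q_i}$. Then $A_{[p_i,q_i]}v=A_{[p_i,q_{i+1}]}v$, which consists of the first $p_i\le p_{i+1}$ entries of $A_{[p_{i+1},q_{i+1}]}v=0$. So $v\in K_i$. $\square$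

Set $L_0=0$ and $M_i=L_i\cap L_{i-1}^\perp$. Then $L_i=M_1\oplus\dots\oplus M_i$ orthogonally. For $j\le i$ we have $K_i\subset K_j$, so $M_j\otimes K_i\subset M_j\otimes K_j$. Hence $L_i\otimes K_i=\bigoplus_{j\le i}M_j\otimes K_i\subset\bigoplus_{j\le i}M_j\otimes K_j$, and
$$N_A:=\sum_{i=1}^sL_i\otimes K_i=\bigoplus_{i=1}^sM_i\otimes K_i, \tag{10}$$
an orthogonal sum, because the $M_i$ are mutually orthogonal. This is the required rank-one basis.

**Example 5.** Take the chain $(2,3),(3,2)$ and
$$A=\begin{pmatrix}1&0&1\\0&0&0\\1&0&0\end{pmatrix},\qquad g=\tfrac1{\sqrt2}(-1,0,1)^T .$$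
Here $A_1=\begin{pmatrix}1&0&1\\0&0&0\end{pmatrix}$ gives $L_1=\langle e_2\rangle$, $K_1=\langle e_2,g\rangle$. And $A_2=\begin{pmatrix}1&0\\0&0\\1&0\end{pmatrix}$ gives $L_2=\langle e_2,g\rangle$, $K_2=\langle e_2\rangle$. So $M_1=\langle e_2\rangle$, $M_2=\langle g\rangle$ and $N_A=\langle e_2e_2^T,\ e_2g^T,\ ge_2^T\rangle$.

The notation $N_A$ is justified by the next proposition.

**Proposition 3.** If $Y\ne\emptyset$, then $Y$ is an embedded submanifold, and $T_AY=N_A^\perp$ for all $A\in Y$.

*Proof.* We add the conditions one at a time. Let $Y^{(i)}$ be defined by the first $i$ conditions. We show by induction on $i$ that $Y^{(i)}$ is an embedded submanifold with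
$$T_AY^{(i)}=\Big(\bigoplus_{j\le i}M_j\otimes K_j\Big)^\perp. \tag{11}$$
For $i=0$ this is the whole space. Assume it for $i$, and fix $A^0\in Y^{(i+1)}\subset Y^{(i)}$.

The obvious equation for the next condition is the Schur complement of $A_{i+1}$. Its derivative pairs $Z$ with $L_{i+1}\otimes K_{i+1}$. But the part $L_i\otimes K_{i+1}\subset L_i\otimes K_i$ is already normal to $Y^{(i)}$, so this derivative is not surjective on $T_{A^0}Y^{(i)}$ when that part is nonzero. So we first project $L_i$ away.

**Step 1: removing the redundant rows.** On $Y^{(i)}$ the rank of $A_i$ is constant, so $L_i(A)$ varies smoothly with $A$ (for $i=0$, $L_0=0$), and it lies in $\mathbb R^{p_{i+1}}$. Near $A^0$ in $Y^{(i)}$ choose a matrix $E(A)$, smooth in $A$, whose columns form an orthonormal basis of the orthogonal complement of $L_i(A)$ in $\mathbb R^{p_{i+1}}$. Put $G(A)=E(A)^TA_{i+1}$. By Lemma 2, $L_i(A)\subset\ker A_{i+1}^T$, so the image of $A_{i+1}$ lies in that complement, on which $E(A)^T$ is injective. Hence $\operatorname{rk}G(A)=\operatorname{rk}A_{i+1}$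 and $\ker G(A)=\ker A_{i+1}=K_{i+1}(A)$.

**Step 2: local equations.** Let the columns of $U$, $U'$ be orthonormal bases of $\ker G(A^0)^T$ and of its orthogonal complement, and those of $V$, $V'$ orthonormal bases of $\ker G(A^0)$ and of its orthogonal complement. These four matrices are constant. Since $G(A^0)$ maps $(\ker G(A^0))^\perp$ isomorphically onto $\operatorname{im}G(A^0)=(\ker G(A^0)^T)^\perp$, the matrix $U'^TG(A^0)V'$ is an invertible $r_{i+1}\times r_{i+1}$ matrix. It stays invertible nearby. By the Schur complement rule, for $A\in Y^{(i)}$ near $A^0$ we have $\operatorname{rk}A_{i+1}=\operatorname{rk}G(A)=r_{i+1}$ if and only if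
$$F(A)=U^TGV-U^TGV'\,(U'^TGV')^{-1}\,U'^TGV$$
vanishes.

**Step 3: the derivative of $F$.** At $A^0$ we have $U^TG=0$ and $GV=0$. So in the second term of $F$ the first and the last factor both vanish at $A^0$, and its derivative is zero. Hence $dF_{A^0}(Z)=U^T\,dG(Z)\,V$ for $Z\in T_{A^0}Y^{(i)}$. Moreover $dG(Z)=E^TZ_{[p_{i+1},q_{i+1}]}+dE(Z)^TA^0_{i+1}$, and $A^0_{i+1}V=0$ because $\ker G(A^0)=\ker A^0_{i+1}$. So
$$dF_{A^0}(Z)=(EU)^TZ_{[p_{i+1},q_{i+1}]}V,\qquad E=E(A^0). \tag{12}$$

**Step 4: surjectivity.** A vector $c$ lies in $\ker G(A^0)^T$ if and only if $(A^0_{i+1})^TEc=0$. So the columns of $EU$ form an orthonormal basis of $\ker (A^0_{i+1})^T\cap L_i^\perp=L_{i+1}\cap L_i^\perp=M_{i+1}$. The columns of $V$ form an orthonormal basis of $K_{i+1}$. By (1) and (12), the entries of $dF_{A^0}(Z)$ are the inner products of $Z$ with an orthonormal basis of $M_{i+1}\otimes K_{i+1}$. By the orthogonality in (10) and by (11), $M_{i+1}\otimes K_{i+1}\subset T_{A^0}Y^{(i)}$. Hence $dF_{A^0}$ is surjective on $T_{A^0}Y^{(i)}$. By the implicit function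 theorem, $Y^{(i+1)}$ is near $A^0$ an embedded submanifold with tangent space $T_{A^0}Y^{(i)}\cap(M_{i+1}\otimes K_{i+1})^\perp$, which is (11) for $i+1$. $\square$

Since $\dim L_i=p_i-r_i$ and $\dim K_i=q_i-r_i$ on $Y$, the codimension of a nonempty $Y$ is, with $p_0=r_0=0$,
$$\sum_{i=1}^s\big[(p_i-r_i)-(p_{i-1}-r_{i-1})\big](q_i-r_i). \tag{13}$$

## 8. Vanishing of the normal trace: proof of Theorem A

Smoothness is Proposition 3. Let $A\in Y$. By (10), the normal space $N_A$ is spanned by matrices $uv^T$ with $u\in M_i$, $v\in K_i$, $i=1,\dots,s$. So it suffices to show $\langle H,uv^T\rangle=0$ for each of these.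

Fix $i$, $u\in M_i\subset L_i$, $v\in K_i$. Let $P$ be the padded pseudoinverse for the box $(p_i,q_i)$ and $Q(Z)=u^TZPZv$. Lemma 1 applies to $Y$ and this box, so by (9)
$$\langle H,uv^T\rangle=-2\operatorname{tr}_{N_A}Q .$$
By (10), $N_A$ has an orthonormal basis of elements $xy^T$, with $x$ in an orthonormal basis of $M_j$ and $y$ in an orthonormal basis of $K_j$, $j=1,\dots,s$. By (8), $Q(xy^T)=(u^Tx)(y^TPx)(y^Tv)$. If $j\ne i$, then $u^Tx=0$, because $M_i\perp M_j$. If $j=i$, then $x\in L_i\subset\ker P$ by (4), so $Px=0$. Every term vanishes, so $\operatorname{tr}_{N_A}Q=0$ and $H=0$ at $A$. This proves Theorem A. $\square$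

## 9. Diagram and essential set: proof of Theorem B

The definition of $X_\omega$ uses all $mn$ boxes, and these do not form a chain unless $m=1$ or $n=1$. We now find a small set of boxes that carries all the upper bounds on ranks, and show that for vexillary $\omega$ it is a chain.

**Definition (diagram, essential set).** With $w\in S_N$ as in Section 3, let
$$D=\{(a,b)\in[N]^2:\ w(a)>b,\ w^{-1}(b)>a\},$$
$$\mathrm{Ess}=\{(p,q)\in D:\ (p+1,q)\notin D,\ (p,q+1)\notin D\}.$$

**Example 6.** For $w=1432$: $D=\{(2,2),(2,3),(3,2)\}$ and $\mathrm{Ess}=\{(2,3),(3,2)\}$, a chain. For $w=2143$: $D=\mathrm{Ess}=\{(1,1),(3,3)\}$, two nested boxes. This is the pair of Section 6.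

**Step (a): $D\subset[m]\times[n]$.** This makes the essential boxes genuine corners of an $m\times n$ matrix. Let $(a,b)\in D$.

Suppose $a>m$. Row $a$ is a new row, so $w(a)\le n$, hence $b<w(a)\le n$. Also $w^{-1}(b)>a>m$. So $a<w^{-1}(b)$ are two new rows, with $1$'s in columns $w(a)>b$. This contradicts that the $1$'s in the new rows are in increasing order.

Suppose $b>n$. Then $w(a)>b>n$, so $b<w(a)$ are two new columns, with $1$'s in rows $w^{-1}(b)>a$. This contradicts that the $1$'s in the new columns are in increasing order.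

**Step (b): if $w$ avoids $2143$, there are no $(p,q),(p',q')\in\mathrm{Ess}$ with $p<p'$ and $q<q'$.** Suppose there are; we produce the pattern. From $(p,q)\in D$ we have $w(p)>q$ and $w^{-1}(q)>p$; in particular $p,q<N$.

Since $(p+1,q)\notin D$, either $w(p+1)\le q$ or $w^{-1}(q)\le p+1$. In the second case $w^{-1}(q)=p+1$, so $w(p+1)=q$. Either way $w(p+1)\le q$. Similarly, since $(p,q+1)\notin D$, either $w^{-1}(q+1)\le p$ or $w(p)\le q+1$. In the second case $w(p)=q+1$, so $w^{-1}(q+1)=p$. Either way $w^{-1}(q+1)\le p$.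

From $(p',q')\in D$ we have $w(p')>q'$ and $w^{-1}(q')>p'$. Then $p+1\ne p'$, because $w(p+1)\le q<q'<w(p')$. So $p+1<p'$. Likewise $q+1\neq q'$, because $w^{-1}(q+1)\le p<p'<w^{-1}(q')$. So $q+1<q'$. Put
$$a=w^{-1}(q+1),\qquad b=p+1,\qquad c=p',\qquad d=w^{-1}(q').$$
Then $a\le p<b<c<d$, and
$$w(b)\le q\;<\;w(a)=q+1\;<\;w(d)=q'\;<\;w(c).$$
This is a $2143$ pattern, a contradiction.

Consequently, for vexillary $\omega$, order $\mathrm{Ess}$ by increasing $p$, with ties ordered by decreasing $q$. When $p$ strictly increases, $q$ cannot strictly increase. So (3) holds, and $\mathrm{Ess}$ is a chain of boxes.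

**Step (c): the upper bounds on $\mathrm{Ess}$ imply all upper bounds, for any $\omega$.** For $0\le p\le m$, $0\le q\le n$ we have $r(p,q)=\#\{i\le p:w(i)\le q\}$, because $\omega$ is the upper-left $m\times n$ corner of $\tilde\omega$. Suppose $\operatorname{rk}A_{[p,q]}\le r(p,q)$ for all $(p,q)\in\mathrm{Ess}$. We show it for all $(p,q)$ by induction on $p+q$. If $pq=0$ both sides are $0$.

Let $(p,q)\in D$. If $(p,q+1)\in D$, then $w^{-1}(q+1)>p$, so column $q+1$ contributes nothing and $r(p,q+1)=r(p,q)$. If $(p+1,q)\in D$, then $w(p+1)>q$, so $r(p+1,q)=r(p,q)$. Moving right or down inside the finite set $D$, which by (a) stays in $[m]\times[n]$, we reach some $(p',q')\in\mathrm{Ess}$ with $p'\ge p$, $q'\ge q$ and $r(p',q')=r(p,q)$. Then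
$$\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p',q']}\le r(p',q')=r(p,q).$$

Let $(p,q)\notin D$ with $p,q\ge1$. Then $w(p)\le q$ or $w^{-1}(q)\le p$. If $w(p)\le q$, then $r(p,q)=r(p-1,q)+1$. Adding a row raises the rank by at most one, so by induction $\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p-1,q]}+1\le r(p-1,q)+1=r(p,q)$. If $w^{-1}(q)\le p$, then $r(p,q)=r(p,q-1)+1$, and in the same way $\operatorname{rk}A_{[p,q]}\le\operatorname{rk}A_{[p,q-1]}+1\le r(p,q)$.

**Step (d): conclusion.** Let $\omega$ be vexillary and put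
$$Y_\omega=\{A\in\mathfrak M_{m,n}(\mathbb R):\operatorname{rk}A_{[p,q]}=r(p,q)\ \text{ for all }(p,q)\in\mathrm{Ess}\}.$$
By (a) and (b) this is a set $Y$ as in Theorem A, with $s=0$ and $Y_\omega=\mathfrak M_{m,n}(\mathbb R)$ if $\mathrm{Ess}$ is empty. It contains $\omega$, so it is an embedded minimal submanifold. Clearly $X_\omega\subset Y_\omega$. By (c), every $A\in Y_\omega$ satisfies all the upper bounds $\operatorname{rk}A_{[p,q]}\le r(p,q)$. Hence
$$X_\omega=\{A\in Y_\omega:\operatorname{rk}A_{[p,q]}\ge r(p,q)\ \text{ for all }(p,q)\in[m]\times[n]\}.$$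
A condition $\operatorname{rk}\ge c$ says that some $c\times c$ minor is nonzero, so it is open. Thus $X_\omega$ is open in $Y_\omega$, and an open subset of a minimal submanifold is minimal. This proves Theorem B. $\square$

## 10. Classification, the manifold $Y_\omega$, other flags, and links

**Classification.** By Theorem B and fact (i), $X_\omega$ is minimal if and only if $\omega$ is vexillary.

**The larger manifold $Y_\omega$.** For vexillary $\omega$ the proof shows that the possibly larger manifold $Y_\omega$ is minimal, and by (c) we have $X_\omega\subset Y_\omega\subset\overline X_\omega$. Its normal space is $\bigoplus_iM_i\otimes K_i$, and its codimension is (13) with $r_i=r(p_i,q_i)$. If $\mathrm{Ess}=\{(m,n)\}$ and $r(m,n)=r$, then $Y_\omega=C(m,n,r)$.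

This is the situation of fact (ii). If $\omega$ has $I_r$ in the corner, then $w(a)=a$ for $a\le r$, $w(a)=n+a-r$ for $r<a\le m$, and $w^{-1}(b)=m+b-r$ for $r<b\le n$. If $a\le r$ or $b\le r$, then $(a,b)\in D$ is impossible: for $a\le r$ it would need $b<a\le r$, but then $w^{-1}(b)=b<a$; for $b\le r<a$ we have $w^{-1}(b)=b<a$. If $r<a\le m$ and $r<b\le n$, then $w(a)>n\ge b$ and $w^{-1}(b)>m\ge a$. With (a), $D=\{r+1,\dots,m\}\times\{r+1,\dots,n\}$ and $\mathrm{Ess}=\{(m,n)\}$. So the minimality of all of $C(m,n,r)$ in fact (ii) is recovered.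

**Other flags.** Theorem A also holds with arbitrary flags in place of the coordinate flags. Let $F_1\subset\dots\subset F_m=\mathbb R^m$ and $G_1\subset\dots\subset G_n=\mathbb R^n$ be flags with $\dim F_p=p$, $\dim G_q=q$, and replace $\operatorname{rk}A_{[p,q]}$ by the rank of the bilinear form $x^TAy$ on $F_p\times G_q$. Choose $g\in O(m)$ and $h\in O(n)$ with $F_p=g\mathbb R^p$ and $G_q=h\mathbb R^q$ for all $p,q$. In the corresponding bases the form has matrix $(g^TAh)_{[p,q]}$. Since $A\mapsto g^TAh$ is a linear isometry, the new set is the image of a set $Y$ under an isometry, and is minimal.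

**Links.** $X_\omega$ and $Y_\omega$ are invariant under multiplication by positive scalars. A cone is minimal if and only if its link is minimal in the unit sphere (Simons, *Minimal varieties in Riemannian manifolds*, Ann. of Math. 88 (1968)). Hence for vexillary $\omega\neq0$, $X_\omega\cap S^{mn-1}$ is a minimal submanifold of $S^{mn-1}$.

The direction needed here is short. As $\omega\ne0$, we have $0\notin X_\omega$. At $A\in X_\omega$ with $|A|=1$ the radial vector $A$ is tangent to $X_\omega$, so the link $\Sigma=X_\omega\cap S^{mn-1}$ is a submanifold with $T_AX_\omega=\mathbb RA\oplus T_A\Sigma$, orthogonally. The normal space of $\Sigma$ in the sphere is therefore the normal space of $X_\omega$. For curves in $\Sigma$ the normal parts of $\gamma''(0)$ agree, and $\mathrm{II}(A,A)=0$ because the ray $(1+t)A$ has zero acceleration. So $\Sigma$ and $X_\omega$ have the same mean curvature vector at $A$, namely $0$.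

## 11. A minimal $X_\omega$ that is not austere

**Definition (austere).** For a normal vector $\xi$, the shape operator $S_\xi$ is the symmetric operator on $T_AY$ with $\langle S_\xi Z,Z\rangle=\langle\mathrm{II}(Z,Z),\xi\rangle$. The submanifold is *austere* if every $S_\xi$ has spectrum symmetric about $0$. In particular $\operatorname{tr}S_\xi^3=0$ then.

For example, every minimal surface is austere: a symmetric $2\times2$ matrix of trace $0$ has eigenvalues $\pm\lambda$. Austere implies minimal, and one may ask whether "minimal" in Theorem B can be improved to "austere". It cannot.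

Take $m=n=3$, $\omega=E_{11}+E_{33}$, $w=1432$, vexillary with essential boxes $(2,3)$ and $(3,2)$, both of rank $1$. The matrix $A$ of Example 5 satisfies the conditions of Example 2: $a_{11}=1$, its second row and second column are zero, and its rank is $2$. So $A\in X_\omega$. Keep $g=\tfrac1{\sqrt2}(-1,0,1)^T$ and let $h=\tfrac1{\sqrt2}(1,0,1)^T$. Then $e_2,g,h$ is an orthonormal basis of $\mathbb R^3$ and $e_1=\tfrac1{\sqrt2}(h-g)$. By Example 5, $N_A=\langle e_2e_2^T,e_2g^T,ge_2^T\rangle$. So a tangent vector, in orthonormal coordinates $x,y,z,a,b,t$, is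
$$Z=x\,e_2h^T+y\,gg^T+z\,he_2^T+a\,gh^T+b\,hg^T+t\,hh^T .$$
The padded corner for box $1=(2,3)$ is $e_1(e_1+e_3)^T=\sqrt2\,e_1h^T$, with pseudoinverse $P_1=\tfrac1{\sqrt2}he_1^T=\tfrac12h(h-g)^T$. For box $2=(3,2)$ it is $\sqrt2\,he_1^T$, with pseudoinverse $P_2=\tfrac1{\sqrt2}e_1h^T=\tfrac12(h-g)h^T$.

We apply (5). We need $e_2^TZ=x\,h^T$, $Ze_2=z\,h$, $Zg=y\,g+b\,h$ and $g^TZ=y\,g^T+a\,h^T$. For $e_2e_2^T$ and $e_2g^T$ (box 1) and $ge_2^T$ (box 2):
$$2\,x\,h^TP_1\,z\,h=xz,$$
$$2\,x\,h^TP_1(yg+bh)=x\,(h-g)^T(yg+bh)=x(b-y),$$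
$$2\,(yg+ah)^TP_2\,z\,h=(yg+ah)^T(h-g)\,z=(a-y)z .$$
So for $\xi=\alpha\,e_2e_2^T+\beta\,e_2g^T+\delta\,ge_2^T$,
$$\langle\mathrm{II}(Z,Z),\xi\rangle=\alpha\,xz+\beta\,x(b-y)+\delta\,(a-y)z .$$
The matrix of $S_\xi$ has zero diagonal, so its trace is $0$, as Theorem B requires. Its nonzero off-diagonal entries can occur only at the pairs $xz,\ xb,\ xy,\ az,\ yz$, with values $\tfrac\alpha2,\ \tfrac\beta2,\ -\tfrac\beta2,\ \tfrac\delta2,\ -\tfrac\delta2$.

For a symmetric matrix with zero diagonal, $\operatorname{tr}S^3$ is $6$ times the sum, over triangles of indices, of the product of the three entries. The only triangle formed by the pairs above is $\{x,y,z\}$: the index $b$ occurs only with $x$, the index $a$ only with $z$, and $t$ not at all. Therefore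
$$\operatorname{tr}S_\xi^3=6\cdot\frac\alpha2\cdot\Big(-\frac\beta2\Big)\cdot\Big(-\frac\delta2\Big)=\frac34\,\alpha\beta\delta ,$$
which is nonzero when $\alpha\beta\delta\ne0$. This $X_\omega$ is minimal but not austere.
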